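# Tanglegrams with few crossings and tanglegrams with small crossing families

## Four matching edges that always cross

Take four edges named $1,2,3,4$. On the left, their endpoints are the leaves of the rooted binary tree $((1,2),(3,4))$. On the right, they are the leaves of the rooted binary tree $((1,3),(2,4))$. We draw the left tree with its leaves on the line $x=0$, the right tree with its leaves on the line $x=1$, both without crossings, and join equal names by straight segments. At each internal vertex we may choose which child is drawn on top. With left order $1,2,3,4$ and right order $1,3,2,4$ (top to bottom), only the segments $2$ and $3$ cross.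

Can we get rid of that crossing? Look at the pairs $\{1,4\}$ and $\{2,3\}$. On the left, the order within each of these pairs depends only on the root: either $\{1,2\}$ is above $\{3,4\}$, so $1$ is above $4$ and $2$ is above $3$; or both are reversed. On the right, too, only the root matters: either $\{1,3\}$ is above $\{2,4\}$, so $1$ is above $4$ and $3$ is above $2$; or both are reversed. Hence in every one of the drawings exactly one of the pairs $\{1,4\},\{2,3\}$ crosses. One crossing is the minimum. Call this object $J$.

**Definition (tanglegram, layout).** A *tanglegram* of size $n$ consists of two rooted binary trees $L$ and $R$ (every non-leaf vertex has exactly two children), each with $n$ leaves, and a perfect matching between the leaves of $L$ and the leaves of $R$. Two tanglegrams are the same if isomorphisms of the rooted left trees and of the rooted right trees together carry one matching to the other. A *layout* draws $L$ as a crossing-free rooted plane tree in $x\le 0$ with all leaves on $x=0$, draws $R$ likewise in $x\ge1$ with all leaves on $x=1$, roots on the outer sides, and the matching edges as straight segments. Equivalently, we choose an order of the two children at every internal vertex and list the leaves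 depth-first; so the leaves of every subtree occupy an interval. The *tangle crossing number* is the minimum, over all layouts, of the number of unordered pairs of crossing matching edges. A tanglegram is *planar* if some layout has no crossing.

**Definition (induced subtanglegram).** Let $A$ be a nonempty set of matching edges. In $L$, take the union of the root-to-leaf paths to the left endpoints of $A$, repeatedly delete the root while it has only one child, then suppress every remaining vertex with exactly one child. Do the same in $R$ and keep the matching $A$. The result is the *induced subtanglegram* on $A$.

For instance, $J$ induces on $\{1,2,3\}$ the trees $((1,2),3)$ and $((1,3),2)$. This is planar: the order $2,1,3$ is allowed on both sides. In fact every tanglegram of size at most $3$ is planar. For size at most $2$ this is clear. For size $3$, either both trees are $((e,f),g)$, and the order $e,f,g$ works on both sides, or after renaming they are $((e,f),g)$ and $((e,g),f)$, and the order $f,e,g$ works on both sides. So $J$ is not planar, while all its proper induced subtanglegrams are.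

We use one theorem as a black box. It is the Kuratowski-type theorem of Czabarka, Székely and Wagner: *there are two tanglegrams such that a tanglegram is planar if and only if it contains neither of them as an induced subtanglegram.* By what we just saw, $J$ must be one of the two: $J$ is nonplanar, so it contains an excluded tanglegram; the excluded ones are nonplanar because they contain themselves, and the only nonplanar induced subtanglegram of $J$ is $J$.

Now stack $n$ copies of $J$: put the left trees of the copies along a path, $(J,(J,(\dots)))$, and the right trees along a path in the same way. Call the result $J^{(n)}$. In any layout each copy has a crossing, and in the layout that lists the copies from top to bottom on both sides each copy can be drawn with one crossing and different copies do not cross. So $J^{(n)}$ has tangle crossing number exactly $n$. If one matching edge is deleted, one copy becomes planar and the crossing number drops to $n-1$. Thus $J^{(k+1)}$ is an obstruction, of size $4(k+1)$, to having crossing number at most $k$, and no proper induced part of it is an obstruction. On the other hand, the layout of $J^{(n)}$ just described never has three pairwise crossing edges, however large $n$ is.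

This suggests two ways to relax planarity. They are asked about in Éva Czabarka, Stephen J. Smith, László A. Székely, "An infinite antichain of planar tanglegrams", arXiv:2007.06091 (2020). Say that a class $\mathcal C$ of tanglegrams is *characterized by* a set $\mathcal F$ if a tanglegram is in $\mathcal C$ exactly when it contains no member of $\mathcal F$ as an induced subtanglegram. Is there a finite such $\mathcal F$

* (i) for the tanglegrams with tangle crossing number at most $k$, for every fixed integer $k\ge 0$?
* (ii) for the tanglegrams that have a layout without $k$ pairwise crossing edges, for every fixed integer $k\ge2$?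

For $k=0$ in (i) and $k=2$ in (ii) this is the theorem quoted above. We shall prove that the answer to (i) is yes for every $k\ge0$. In (ii), a finite characterization exists for $k=2$ and for no $k\ge3$, so the answer to (ii) is no. The precise statements follow. Let $c_0$ be the larger of the sizes of the two excluded tanglegrams in the quoted theorem, and $q_0=\binom{c_0}{2}$. A set $D$ of pairs of matching edges is identified with the graph with edge set $D$ and vertex set $\bigcup D$.

**Theorem 1.** Let $\mathcal H\ne\emptyset$ be an isomorphism-closed class of finite graphs without isolated vertices, closed under deleting edges (and resulting isolated vertices), each with at most $k$ edges. Let $\mathcal C_{\mathcal H}$ be the class of tanglegrams having a layout whose set of crossing pairs forms a graph in $\mathcal H$. Put $N=\max\{q_0,12k+10\}$. Every tanglegram not in $\mathcal C_{\mathcal H}$ has an induced subtanglegram not in $\mathcal C_{\mathcal H}$ of size at most $2N(1+N+\dots+N^k)$. Hence $\mathcal C_{\mathcal H}$ is characterized by finitely many excluded induced subtanglegrams.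

If $\mathcal H$ consists of all graphs without isolated vertices and with at most $k$ edges, then $\mathcal C_{\mathcal H}$ is the class in (i).

**Theorem 2.** For every $k\ge3$, the class of tanglegrams having a layout without $k$ pairwise crossing edges has no characterization by finitely many excluded induced subtanglegrams; it has infinitely many minimal excluded ones.

## Crossings as unsatisfied edges of a signed graph

The argument for $J$ was a parity argument at two roots. We now set it up for all tanglegrams.

Let $T$ be a tanglegram and $E$ its set of matching edges. We regard both trees as having leaf set $E$, and call the members of $E$ *elements*, so that "edge" is free for graphs. Until the proof of Theorem 1 is finished, "below" and "above" refer to descent in a tree: $e$ is below $w$ if the leaf $e$ lies in the subtree of $w$. A *clade* of a tree is the set of leaves below one of its vertices; two clades of one tree are nested or disjoint. For nonempty $A\subseteq E$ let $T[A]$ be the induced subtanglegram; $T[A][A']=T[A']$ for $A'\subseteq A$. The internal vertices of the left tree of $T[A]$ are identified with the vertices $\mathrm{lca}_L(e,f)$, $e\ne f\in A$, and likewise on the right.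

Fix a reference layout. Any layout is given by a function $\theta$ from the internal vertices of $L$ and $R$ to $\{\pm1\}$, where $-1$ means that the child order is reversed. For $e\neq f$ let $u=\mathrm{lca}_L(e,f)$ and $v=\mathrm{lca}_R(e,f)$. Relative to the reference, the left order of $e,f$ depends only on $\theta(u)$ and the right order only on $\theta(v)$.

**Definition (signed graph of $T$).** $G(T)$ is the bipartite multigraph on the internal vertices of $L$ and $R$ with one edge $uv$ for each pair $\{e,f\}$, where $u=\mathrm{lca}_L(e,f)$ and $v=\mathrm{lca}_R(e,f)$. Its sign is $+1$ if $e,f$ do not cross in the reference layout and $-1$ if they do. We write $(e,f)=(u,v)$ and speak of "the edge $(e,f)$".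

So $e,f$ do not cross in the layout $\theta$ if and only if $\theta(u)\theta(v)$ equals the sign of the edge $(e,f)$; we then say that $\theta$ *satisfies* the edge. With the restricted reference layout, $G(T[A])$ is the subgraph of $G(T)$ formed by the pairs inside $A$.

For $J$ with reference orders $1,2,3,4$ and $1,3,2,4$, let $\lambda,\rho$ be the roots, $\lambda_{12},\lambda_{34},\rho_{13},\rho_{24}$ the other internal vertices. Then $(1,2)=(\lambda_{12},\rho)$, $(3,4)=(\lambda_{34},\rho)$, $(1,3)=(\lambda,\rho_{13})$, $(2,4)=(\lambda,\rho_{24})$, and $(1,4)=(2,3)=(\lambda,\rho)$. Only $(2,3)$ has sign $-1$. The two parallel edges $(1,4),(2,3)$ have different signs, so no $\theta$ satisfies both; this is the parity argument again.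

The sign of a walk is the product of the signs of its edges, and its length counts edges with multiplicity. A signed graph is *balanced* if some $\theta$ satisfies all its edges. This holds if and only if all closed walks are positive. Indeed, if $\theta$ satisfies all edges, then around a closed walk each $\theta$-value occurs twice in the product. Conversely, define $\theta$ along a spanning forest; if some edge then fails, it closes a negative simple cycle together with a forest path. So an unbalanced graph contains a negative simple cycle, where two parallel edges count as a simple cycle of length $2$; there are no loops in $G(T)$. We get two translations, for a set $D$ of pairs: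

* $T$ is planar if and only if $G(T)$ is balanced.
* $G(T)-D$ is balanced if and only if $T$ has a layout all of whose crossing pairs lie in $D$.

Two small facts will be used all the time.

**Fact 1.** If a set $W$ is split into two nonempty parts in two ways, some $e,f\in W$ are separated by both splits.

*Proof.* Let $n_{ij}$ be the number of elements in part $i$ of the first split and part $j$ of the second. If no pair is separated by both, then $n_{11}n_{22}=0$ and $n_{12}n_{21}=0$. Choosing a zero factor from each product gives an empty row or an empty column of the table, which is excluded. $\square$

**Fact 2.** Let $e,f,g$ be distinct. If the three elements have different cherries in $L$ and $R$, the three edges of $G(T)$ on $e,f,g$ form a path. If the cherry is $ef$ in both trees, the edges $(e,g)$ and $(f,g)$ are parallel.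

*Proof.* Let the cherry be $ef$ in $L$, with $\mathrm{lca}_L(e,f)=u_1$ strictly below $u_0=\mathrm{lca}_L(e,g)=\mathrm{lca}_L(f,g)$, and $eg$ in $R$, with $\mathrm{lca}_R(e,g)=v_1$ strictly below $v_0=\mathrm{lca}_R(e,f)=\mathrm{lca}_R(f,g)$. Then $(e,f)=(u_1,v_0)$, $(f,g)=(u_0,v_0)$, $(e,g)=(u_0,v_1)$: a path $u_1,v_0,u_0,v_1$. If the cherry is $ef$ in both trees, $e$ and $f$ have the same lca with $g$ in each tree. $\square$

## Branching on short negative walks

How would one attack (i)? Suppose $T$ has crossing number more than $k$. Then $T$ is nonplanar, so it contains one of the two excluded tanglegrams; that gives a negative cycle in $G(T)$ with at most $q_0$ edges. In any layout one of these at most $q_0$ pairs must cross. Guess which one, call it $d$, accept it as a crossing, and continue with $G(T)-\{d\}$. After $k$ guesses the budget is used up. The whole tree of guesses involves a bounded number of elements, and these elements induce a bounded obstruction.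

The plan stops at the second guess. We now need a short negative cycle in $G(T)-D$ with $D=\{d\}$. But $G(T)-D$ is not presented as the signed graph of a tanglegram, so the quoted theorem does not apply to it. Nor can we use the excluded tanglegrams contained in $T$: with $T=J$ and $D=\{\{1,4\}\}$, the tanglegram still contains $J$, yet $G(J)-D$ is balanced. What the plan needs is exactly the following.

**Lemma 3.** Let $D$ be a set of at most $k$ pairs. If $G'=G(T)-D$ is unbalanced, it contains a negative closed walk of length at most $N=\max\{q_0,12k+10\}$.

**Proof of Theorem 1 from Lemma 3.** This part carries out the branching plan. First, $\mathcal C_{\mathcal H}$ is closed under induced subtanglegrams: restrict a layout and use that $\mathcal H$ is closed under deleting edges.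

Let $T\notin\mathcal C_{\mathcal H}$. For every set $D$ of pairs with $D\in\mathcal H$, the graph $G(T)-D$ is unbalanced; otherwise $T$ has a layout whose crossing set is contained in $D$ and hence lies in $\mathcal H$. As $|D|\le k$, Lemma 3 gives a negative closed walk of length at most $N$ in $G(T)-D$. Let $C_D$ be its set of pairs. Then $1\le|C_D|\le N$ and $C_D\cap D=\emptyset$.

Build a search tree. Its root is $D=\emptyset$, which lies in $\mathcal H$ because $\mathcal H$ is nonempty and closed under deleting edges. The children of a node $D$ are the sets $D\cup\{d\}\in\mathcal H$ with $d\in C_D$. The depth is at most $k$, so there are at most $1+N+\dots+N^k$ nodes. Let $A$ be the set of all elements occurring in the pairs of the sets $C_D$, over all nodes $D$. Then $|A|\le 2N(1+N+\dots+N^k)$, and every node consists of pairs inside $A$.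

Suppose $T[A]$ has a layout with crossing set $D'\in\mathcal H$. The root satisfies $\emptyset\subseteq D'$. Let $D\subseteq D'$ be a node. The set $C_D$ carries a negative closed walk of $G(T[A])$, so the layout does not satisfy all its edges: some $d\in C_D$ crosses. So $d\in D'\setminus D$, and $D\cup\{d\}\subseteq D'$ lies in $\mathcal H$, as $\mathcal H$ is closed under deleting edges; thus it is a node contained in $D'$, and larger than $D$. Repeating this forever contradicts the finiteness of $D'$. So $T[A]\notin\mathcal C_{\mathcal H}$.

The finitely many tanglegrams of size at most $2N(1+N+\dots+N^k)$ outside $\mathcal C_{\mathcal H}$ therefore form a characterizing family. $\square$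

It remains to prove Lemma 3, and this takes the next five sections. Let $S=\bigcup D$, so $|S|\le2k$, and $P=E\setminus S$. If $|P|\le1$, then $|E|\le 2k+1$, so $G'$ has $2(|E|-1)\le4k$ vertices and a negative simple cycle has length at most $4k\le N$. From now on let $|P|\ge2$, and assume

$$G'\text{ has no negative closed walk of length}\le N.\tag{$*$}$$

We show that $G'$ is balanced, by constructing a $\theta$ that satisfies enough of it. Unless stated otherwise, $g,h,z$ (with primes or indices) are elements of $P$, and $s,t$ are elements of $S$. We write $G(Q)$ for $G(T[Q])$ and $P+s$ for $P\cup\{s\}$. Every pair in $D$ has both elements in $S$, so all pairs $\{g,h\}$ and $\{s,g\}$ are in $G'$. A pair $\{s,s'\}\notin D$ is called an *extra pair*. Everything in the set-up is symmetric in $L$ and $R$; the *mirror form* of a statement is obtained by interchanging them.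

## Modules and the components of $G(P)$

**Step 1 ($G(P)$ and every $G(P+s)$ are balanced).** This step extracts from the quoted theorem all that it can give. The sets $P$ and $P+s$ contain no pair of $D$. If $G(P)$ or $G(P+s)$ were unbalanced, then $T[P]$ or $T[P+s]$ would be nonplanar and would contain a nonplanar $T[B]$ with $|B|\le c_0$. The unbalanced graph $G(B)$ has at most $q_0$ edges, so it has a negative simple cycle of length at most $q_0\le N$, and it lies in $G'$. This contradicts $(*)$. $\square$

Can we simply glue the solutions for the various $s$? If $G(P)$ were connected, its solution would be unique up to a global sign, and the solutions for the graphs $G(P+s)$ could be normalized to agree on $P$. But $G(P)$ can be disconnected. Consider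
$$L=((1,2),(3,(4,5))),\qquad R=((1,2),((3,4),5)),$$
with reference order $1,2,3,4,5$ on both sides, so all signs are $+1$. Write $L_{45}=\mathrm{lca}_L(4,5)$ and so on. Then $G$ has three components: the edge $L_{12}R_{12}$; the path $L_{45},R_{345},L_{345},R_{34}$ given by $(4,5),(3,5),(3,4)$; and the pair of roots, joined by the six edges $(i,j)$ with $i\in\{1,2\}$, $j\in\{3,4,5\}$. Each component can be flipped on its own, so there are $8$ planar layouts. Different elements $s$ may now demand different relations between these flips, and a conflict between the demands is a negative closed walk whose length nothing has bounded so far. The way out has two parts: describe the components, and show that the demands only ever link a component to its "parent". Then conflicts can be found locally.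

**Definition (modules).** A *$P$-vertex* is an internal vertex of $L$ or $R$ both of whose children have elements of $P$ below them; these are exactly the internal vertices of $T[P]$. A *module* is a nonempty $X\subseteq P$ that is a clade of both trees of $T[P]$.

Singletons and $P$ are modules. In the five-element example the modules are the singletons, $\{1,2\}$, $\{3,4,5\}$ and the whole set; $\{4,5\}$ is a clade on the left only. Two modules are nested or disjoint. So every nonempty subset of $P$ has a smallest module containing it, the modules containing a given element form a chain, and each module $X\ne P$ has a *parent*: the smallest module properly containing it. For a module with $|X|\ge2$ let $x_X=\mathrm{lca}_L(X)$ and $y_X=\mathrm{lca}_R(X)$; the $P$-elements below either one are exactly those of $X$.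

**Step 2 (the components of $G(P)$).** This step identifies the pieces that can be flipped independently: there is one for each module with at least two elements.

**Lemma 4.** For a module $X$ with $|X|\ge2$, let $C_X^0$ be the set of $P$-vertices $w$ such that $X$ is the smallest module containing the $P$-elements below $w$. Then every edge of $G(P)$ lies inside one $C_X^0$, each $C_X^0$ is connected in $G(P)$, and $x_X,y_X$ lie in $C_X^0$ and are adjacent.

*Proof.* Let $(e,f)=(u,v)$ be an edge of $G(P)$. A module containing $e,f$ is a clade of both trees of $T[P]$, so it contains all $P$-elements below $u$ and all those below $v$. Conversely a module containing all $P$-elements below $u$, or all below $v$, contains $e,f$. So $u$ and $v$ both belong to the class of the smallest module containing $e,f$.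

As the $P$-elements below $x_X$, and below $y_X$, are exactly those of $X$, both vertices are in $C_X^0$. The children of $x_X$ and the children of $y_X$ give two splits of $X$ into nonempty parts. By Fact 1 some $e,f\in X$ are separated by both, so $(e,f)=(x_X,y_X)$.

For connectedness, let $w\in C_X^0$ be in $L$ and let $W$ be the set of $P$-elements below $w$. If $W$ is a module, then $W=X$ and $w=x_X$. Otherwise let $v=\mathrm{lca}_R(W)$, and let $V$ be the set of $P$-elements below $v$. Then $V\supsetneq W$, since $V=W$ would make $W$ a module, and $V\subseteq X$, since $X$ is a clade on the right containing $W$. By Fact 1, applied to the splits of $W$ at $w$ and at $v$, some $e,f\in W$ have $(e,f)=(w,v)$; in particular $v\in C_X^0$. Take $g\in V\setminus W$, and take $e'\in W$ below the child of $v$ that is not above $g$; it exists since $v=\mathrm{lca}_R(W)$. Then $(e',g)=(w',v)$, where $w'=\mathrm{lca}_L(e',g)$ is a proper ancestor of $w$, as $g$ is not below $w$. The $P$-elements below $w'$ contain $W$ and are contained in $X$, so $w'\in C_X^0$. Thus $w,v,w'$ is a walk inside $C_X^0$ to a proper ancestor of $w$. Iterating, we reach $x_X$. By the mirror argument every vertex of $C_X^0$ in $R$ is connected to $y_X$, and $x_X,y_X$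 are adjacent. $\square$

**Step 3 (two entrances to the parent's component are close).** We shall enter the component of the parent of $X$ through one of two vertices; this step shows they are at bounded distance. Let $X\ne P$ be a module with parent $Y$. Let $x_X^{\uparrow}$, resp. $y_X^{\uparrow}$, be the lowest $P$-vertex of $L$, resp. $R$, whose set of $P$-elements properly contains $X$. The $P$-elements below $x_X^{\uparrow}$ form the smallest clade of the left tree of $T[P]$ properly containing $X$; so this set is contained in $Y$. A module containing it properly contains $X$, hence contains $Y$. So $x_X^{\uparrow}\in C_Y^0$, and likewise $y_X^{\uparrow}\in C_Y^0$.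

For $z\in P\setminus X$ the vertex $\mathrm{lca}_L(g,z)$ is the same for all $g\in X$, because $X$ is a clade of the left tree of $T[P]$; call it $\mathrm{lca}_L(X,z)$. Define $\mathrm{lca}_R(X,z)$ similarly. The child of $y_X^{\uparrow}$ above $X$ has exactly $X$ as its set of $P$-elements, by minimality, so any $P$-element $z$ below the other child satisfies $\mathrm{lca}_R(X,z)=y_X^{\uparrow}$. Fix such a $z$, and similarly fix $z'$ with $\mathrm{lca}_L(X,z')=x_X^{\uparrow}$. Both are in $Y\setminus X$. Put
$$x_X^{*}=\mathrm{lca}_L(X,z),\qquad y_X^{*}=\mathrm{lca}_R(X,z').$$
The $P$-elements below $x_X^{*}$ properly contain $X$, so $x_X^{*}$ is $x_X^{\uparrow}$ or strictly above it; similarly on the right.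

*Claim: $x_X^{\uparrow}$ and $y_X^{\uparrow}$ are at distance at most $3$ in $G(P)$.* For $g\in X$ we have $(g,z)=(x_X^{*},y_X^{\uparrow})$ and $(g,z')=(x_X^{\uparrow},y_X^{*})$. If $x_X^{*}=x_X^{\uparrow}$ or $y_X^{*}=y_X^{\uparrow}$, the two vertices are adjacent. Otherwise $z$ is not below $x_X^{\uparrow}$, while $z'$ and $X$ are; so $\mathrm{lca}_L(z,z')=\mathrm{lca}_L(X,z)=x_X^{*}$. Likewise $z'$ is not below $y_X^{\uparrow}$, while $z$ and $X$ are, so $\mathrm{lca}_R(z,z')=y_X^{*}$. Hence $(z,z')=(x_X^{*},y_X^{*})$, and $y_X^{\uparrow},x_X^{*},y_X^{*},x_X^{\uparrow}$ is a walk. $\square$

## Attaching one element of $S$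

**Definition (pure and attach vertices).** An internal vertex is *pure* if no element of $P$ is below it. An *attach vertex* is an internal vertex with $P$-elements below exactly one child. So every nonpure internal vertex is a $P$-vertex or an attach vertex. For $s\in S$ let $a_s$ be the lowest ancestor of $s$ in $L$ with a $P$-element below it, and $A_s$ the set of $P$-elements below $a_s$. Define $b_s$ and $B_s$ in the same way in $R$.

By minimality, the child of $a_s$ above $s$ has no $P$-elements below it. So $a_s$ is an attach vertex, and $A_s$ is a clade of the left tree of $T[P]$. Each attach vertex of $L$ is $a_s$ for every $s$ below its child without $P$-elements; hence each tree has at most $|S|$ attach vertices. For $g\in P$: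
$$\mathrm{lca}_L(s,g)=\begin{cases}a_s,& g\in A_s,\\ \mathrm{lca}_L(a_s,g)=\mathrm{lca}_L(h,g)\text{ for every }h\in A_s,& g\notin A_s,\end{cases}$$
and in the second case this is a $P$-vertex.

**Definition (inside, top, outside).** For a module $X$, the element $s$ is *inside* $X$ in $L$ if $A_s\subsetneq X$, *top* of $X$ in $L$ if $A_s=X$, and *outside* $X$ in $L$ if $A_s\not\subseteq X$. In $R$ use $B_s$.

In our five-element example add an element $s$ by
$$L=(((1,2),s),(3,(4,5))),\qquad R=((1,2),((3,4),(5,s))).$$
Then $A_s=\{1,2\}$ and $B_s=\{5\}$. So $s$ is top of $\{1,2\}$ in $L$ and outside it in $R$; it is outside $\{3,4,5\}$ in $L$ and inside it in $R$; it is inside the whole set in both trees. The edge $(s,4)$ joins the left root to $R_{345}$, so it links the component of $\{3,4,5\}$ to that of its parent. In the reference orders $1,2,s,3,4,5$ and $1,2,3,4,5,s$ this edge is negative, so in every planar layout the two components must receive opposite flips. For instance the order $1,2,s,5,4,3$ is possible on both sides.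

**Step 4 (four rules).** These rules locate the vertices $\mathrm{lca}(s,\cdot)$ relative to a module $X$. They also hold in mirror form.

* (a) If $s$ is not outside $X$ in $L$, it is inside every larger module in $L$.
* (b) If $s$ is not outside $X$ in $L$ and $z\in P\setminus X$, then $\mathrm{lca}_L(s,z)=\mathrm{lca}_L(X,z)$.
* (c) If $s$ is inside $X$ in $L$, then some $g\in X$ has $\mathrm{lca}_L(s,g)=x_X$.
* (d) If $s$ is outside $X$ in $R$, then $X\ne P$, the vertex $\mathrm{lca}_R(s,g)$ is the same for all $g\in X$, and it is $y_X^{\uparrow}$ or strictly above $y_X^{\uparrow}$. We call it $\mathrm{lca}_R(s,X)$.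

Rule (a) is clear. For (b), take $h\in A_s\subseteq X$; as $z\notin A_s$, $\mathrm{lca}_L(s,z)=\mathrm{lca}_L(h,z)=\mathrm{lca}_L(X,z)$. For (c), note $|X|\ge2$. The vertices $a_s$ and $x_X$ have a common element of $A_s$ below them, so they are comparable, and $a_s$ is not equal to or above $x_X$ because $A_s\not\supseteq X$. So $a_s$ is strictly below $x_X$; take $g\in X$ below the child of $x_X$ not above $a_s$. For (d), $B_s\subseteq P$ and $B_s\not\subseteq X$ give $X\neq P$. As $B_s$ and $X$ are clades of one tree, either $B_s\supsetneq X$, and then $\mathrm{lca}_R(s,g)=b_s$ for all $g\in X$; or $B_s\cap X=\emptyset$, and then $\mathrm{lca}_R(s,g)=\mathrm{lca}_R(h,g)=\mathrm{lca}_R(X,h)$ for $h\in B_s$. In both cases the set of $P$-elements below this vertex properly contains $X$. The vertex is comparable with $y_X^{\uparrow}$. It cannot be strictly below $y_X^{\uparrow}$, because then the lca of the $P$-elements below it would be a $P$-vertex strictly below $y_X^{\uparrow}$ whose $P$-elements properly contain $X$. $\square$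

The last argument shows more generally: *any vertex of $R$ whose set of $P$-elements properly contains $X$ is $y_X^{\uparrow}$ or strictly above it.* We use this again in Step 7.

**Definition (blobs).** Let $a$ be an attach vertex and $A$ the set of $P$-elements below it. If $A=X$ is a module, we write $a\in\tau(X)$. If $A$ is not a module (so $|A|\ge2$), we call $a$ a *non-module* attach vertex, and its *class* is the smallest module containing $A$. For $|X|\ge2$ let $C_X$ be $C_X^0$ together with the non-module attach vertices of class $X$. The *blobs* are the sets $C_X$ (for modules $X$ with $|X|\ge2$) and the singletons $\{a\}$ with $a\in\tau(X)$, $X$ a module.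

The blobs partition the nonpure internal vertices, and $|\tau(X)|\le2|S|\le4k$. In the example, $a_s\in\tau(\{1,2\})$ and $b_s\in\tau(\{5\})$.

**Step 5 (non-module attach vertices are fastened to their class).** This step justifies putting such vertices into $C_X$. Let $a$ be a non-module attach vertex, say in $L$, of class $X$, with $P$-elements $A$. Let $v_A=\mathrm{lca}_R(A)$. Since $A$ is a clade of the left tree of $T[P]$ but not a module, there is $h\in P\setminus A$ below $v_A$; fix one such $h$ for each $a$, and put $w_a=\mathrm{lca}_L(A,h)$, the common value of $\mathrm{lca}_L(g,h)$ for $g\in A$.

*Claim: $w_a\in C_X^0$, and for every $s$ with $a_s=a$ there is a walk of length $2$ from $a$ to $w_a$ in $G(P+s)$.* Choose $g_1\in A$ below the child of $v_A$ not above $h$. Then $(g_1,h)=(w_a,v_A)$. A module containing $A$ contains all $P$-elements below $v_A$, so $v_A\in C_X^0$, and $w_a\in C_X^0$ by Lemma 4. Now let $a_s=a$, so $A_s=A$. If $s$ is below $v_A$ in $R$, choose $g\in A$ below the child of $v_A$ not above $s$. Then $(s,g)=(a,v_A)$, and $a,v_A,w_a$ is a walk. If $s$ is not below $v_A$, then $s$ has one common $R$-lca $v$ with all elements below $v_A$. As $g_1\in A_s$ and $h\notin A_s$, we get $(s,g_1)=(a,v)$ and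 $(s,h)=(w_a,v)$, and $a,v,w_a$ is a walk. $\square$

Fix these walks, one for each $s$ with $a_s=a$. (If $a$ is in $R$, use the mirror form, and $b_s=a$.) Two of them for the same $a$ form a closed walk of length $4$ in $G'$. By $(*)$ it is positive. So all the fixed walks from $a$ to $w_a$ have the same sign.

**Step 6 (ties).** This step lists the short walks by which one element $s$ links a module to its parent or to the attach vertices in $\tau(X)$. First a remark. *Suppose $s$ is not outside $X$ in $L$ but outside $X$ in $R$, and let $v=\mathrm{lca}_R(s,X)$. Then $v=y_X^{\uparrow}$, or $v$ is joined to $y_X^{\uparrow}$ by a walk of length $2$ in $G(P+s)$.* By (d), $v$ is $y_X^{\uparrow}$ or strictly above it. In the latter case $s$ is not below $y_X^{\uparrow}$, while $X$ and $z$ are, so $\mathrm{lca}_R(s,z)=v$. By (b), $\mathrm{lca}_L(s,z)=\mathrm{lca}_L(X,z)=x_X^{*}$. So $(s,z)=(x_X^{*},v)$, while $(g,z)=(x_X^{*},y_X^{\uparrow})$ for $g\in X$. The walk is $v,x_X^{*},y_X^{\uparrow}$.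

For a module $X$ and $s\in S$ we therefore have the following *ties*, walks of length at most $3$ in $G(P+s)$. We fix one for each case that applies; the mirror forms are ties too.

* (T1) $s$ inside $X$ in $L$, outside $X$ in $R$: by (c) some $g\in X$ has $(s,g)=(x_X,v)$ with $v=\mathrm{lca}_R(s,X)$. Continue to $y_X^{\uparrow}$ by the remark. A walk from $x_X$ to $y_X^{\uparrow}$.
* (T2) $s$ top of $X$ in $L$, outside $X$ in $R$: $(s,g)=(a_s,v)$ for $g\in X$, $v=\mathrm{lca}_R(s,X)$. Continue by the remark. A walk from $a_s$ to $y_X^{\uparrow}$.
* (T3) $s$ top of $X$ in $L$, inside $X$ in $R$: by (c) in mirror form some $g\in X$ has $(s,g)=(a_s,y_X)$.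
* (T4) $s$ top of $X$ in both trees: $(s,g)=(a_s,b_s)$ for $g\in X$.

## Extra pairs between nonpure vertices

Let $G_1=G(P)\cup\bigcup_{s\in S}G(P+s)$. All its edges have nonpure ends.

**Step 7 (what an extra pair can do).** The graph $G'$ also has the edges of extra pairs. This step shows that such an edge with nonpure ends either is spanned by a short walk in $G_1$, or behaves like one more tie.

*Claim: let $\{s,s'\}$ be an extra pair, $(s,s')=(u,v)$ with $u,v$ nonpure. Then one of the following holds.*

* (7a) *$u$ and $v$ are joined in $G_1$ by a walk of length at most $3$.*
* (7b) *There is a module $X$ such that, up to interchanging $L$ and $R$ (and with them $u$ and $v$), $u\in\tau(X)$; and $v\in\tau(X)$, or $X\ne P$ and $v=y_X^{\uparrow}$, or $X\neq P$ and $v$ is joined to $y_X^{\uparrow}$ by a walk of length $2$ in $G_1$.*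

*Proof.* Let $U\neq\emptyset$ be the set of $P$-elements below $u$ in $L$, and $U_1,U_2$ those below the child of $u$ above $s$, resp. above $s'$. Define $V\ne\emptyset$ and $V_1,V_2$ likewise for $v$ in $R$.

If $g\in U_1\cap V_1$, then $(s',g)=(u,v)$. If $g\in U_2\cap V_2$, then $(s,g)=(u,v)$. In both cases (7a) holds. So assume $U_1\cap V_1=U_2\cap V_2=\emptyset$.

Suppose there are $g\in U\setminus V$ and $g'\in V\setminus U$. Let $u^+=\mathrm{lca}_L(u,g')$ and $v^+=\mathrm{lca}_R(v,g)$. Then $(g,g')=(u^+,v^+)$. For the $t\in\{s,s'\}$ not on the side of $u$ containing $g$, we have $(t,g)=(u,v^+)$, since $t$ is below $v$ and $g$ is not. For the $t'\in\{s,s'\}$ not on the side of $v$ containing $g'$, we have $(t',g')=(u^+,v)$. So $u,v^+,u^+,v$ is a walk in $G_1$: (7a).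

Otherwise $U\subseteq V$ or $V\subseteq U$; by symmetry let $U\subseteq V$. Then $U=(U_1\cap V_2)\cup(U_2\cap V_1)$. If both parts are nonempty, elements $g,h$ from the two parts have $(g,h)=(u,v)$: (7a). Otherwise, interchanging $s$ and $s'$ if necessary, $U=U_2\cap V_1$ and $U_1=\emptyset$. Then $u=a_s$, $A_s=U$, the element $s'$ is below $u$, and $U\subseteq V_1$.

*Case 1: $U$ is not a module.* Take $v_U$, $h$, $w_u$ as fixed in Step 5 for the attach vertex $u$. Since $U\subseteq V_1$, the vertex $v_U$ is the child of $v$ above $s$ or below that child. So $h$ is below that child, and $\mathrm{lca}_R(s',h)=v$. As $s'$ is below $u$ and $h$ is not, $\mathrm{lca}_L(s',h)=\mathrm{lca}_L(U,h)=w_u$. So $(s',h)=(w_u,v)$. By Step 5 the vertex $u=a_s$ is joined to $w_u$ by a walk of length $2$ in $G(P+s)$, and then we go to $v$: (7a).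

*Case 2: $U=X$ is a module.* Then $u\in\tau(X)$. If $V=X$, then $V_1=X$ and $V_2=\emptyset$, so $v\in\tau(X)$. If $V\supsetneq X$, then $X\ne P$, and $v$ is $y_X^{\uparrow}$ or strictly above it. In the latter case $y_X^{\uparrow}$ is above $X\subseteq V_1$ and strictly below $v$, so it is the child of $v$ above $s$ or below that child. Hence $z$ is below that child, and $\mathrm{lca}_R(s',z)=v$. As $s'$ is below $u$ and $z$ is not, $\mathrm{lca}_L(s',z)=\mathrm{lca}_L(X,z)=x_X^{*}$. So $(s',z)=(x_X^{*},v)$, and $(g,z)=(x_X^{*},y_X^{\uparrow})$ for $g\in X$: a walk $v,x_X^{*},y_X^{\uparrow}$ in $G_1$. In all cases (7b) holds. $\square$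

## Gadget graphs, one for each module

By Step 1 there is a $\theta_0$ on the $P$-vertices satisfying all of $G(P)$. Extend it to all nonpure internal vertices: for a non-module attach vertex $a$ put $\theta_0(a)=\varepsilon\,\theta_0(w_a)$, where $\varepsilon$ is the common sign of the walks fixed in Step 5; for $a\in\tau(X)$ put $\theta_0(a)=1$. What is still free is a sign $\varphi$ for each blob. The links found in Steps 6 and 7 always join two blobs among $C_X$, $C_Y$ ($Y$ the parent of $X$) and the $\{a\}$ with $a\in\tau(X)$. So we collect them module by module.

**Definition (gadget graph).** For a module $X$ (with parent $Y$ if $X\ne P$), $Q_X$ is the signed multigraph whose vertices are the blob $C_X$ (if $|X|\ge2$), the blob $C_Y$ (if $X\ne P$), and the blobs $\{a\}$, $a\in\tau(X)$. For every tie at $X$, and for every extra pair with nonpure ends for which (7a) fails and (7b) holds with $X$ as its (once and for all chosen) module, take the corresponding walk $\omega$. For an extra pair this is the edge $uv$ of the pair, followed by the walk from $v$ to $y_X^{\uparrow}$ if there is one (in mirror form, to $x_X^{\uparrow}$). Let $p,q$ be the ends of $\omega$. Join the blobs of $p$ and $q$ by an edge of sign $\mathrm{sgn}(\omega)\theta_0(p)\theta_0(q)$.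

The ends of $\omega$ always lie in two different blobs of $Q_X$: a tie (T1) joins $C_X$ to $C_Y$, (T2) joins $\{a_s\}$ to $C_Y$, (T3) joins $\{a_s\}$ to $C_X$, (T4) joins $\{a_s\}$ to $\{b_s\}$, and an extra pair joins $\{u\}$ to $\{v\}$ or to $C_Y$. All the walks have length at most $3$ and lie in $G'$. Those ending in $C_X$ end at $x_X$ or $y_X$, and those ending in $C_Y$ end at $x_X^{\uparrow}$ or $y_X^{\uparrow}$.

**Step 8 (every $Q_X$ is balanced).** Here the assumption $(*)$ enters with the number $12k+10$. If $Q_X$ is unbalanced, it has a negative simple cycle, with at most $|V(Q_X)|\le4k+2$ edges. Replace its edges by their walks. If the two walks arriving at $C_X$ end at different vertices, insert the edge joining $x_X$ and $y_X$ (length $1$, Lemma 4). If those arriving at $C_Y$ end at different vertices, insert a walk of length at most $3$ in $G(P)$ between $x_X^{\uparrow}$ and $y_X^{\uparrow}$ (Step 3). At a blob $\{a\}$ nothing is needed. An inserted walk from $p$ to $p'$ lies in $G(P)$, so it has sign $\theta_0(p)\theta_0(p')$. In the product of all signs the $\theta_0$-factors cancel, and the product of the signs of the cycle in $Q_X$ remains. So we obtain a negative closed walk in $G'$ of length at most $3(4k+2)+1+3=12k+10\le N$,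 contradicting $(*)$. $\square$

**Step 9 (definition of $\theta$).** This step chooses the blob signs consistently, from large modules to small ones. Start with $\varphi(C_P)=1$ and process the modules in order of decreasing size. The blob $C_X$ occurs only in $Q_X$ and in the gadget graphs of modules with parent $X$, and the blobs of $\tau(X)$ occur only in $Q_X$. So when $X$ is processed, the only vertex of $Q_X$ that already has a value is $C_Y$ (or $C_P$, if $X=P$). As $Q_X$ is balanced and a solution may be multiplied by $-1$, we can choose $\varphi$ on the other vertices of $Q_X$ so that $\varphi$ satisfies $Q_X$. For every nonpure internal vertex $w$ set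
$$\theta(w)=\theta_0(w)\,\varphi(\text{blob of }w).$$

Call a walk from $p$ to $q$, with $p,q$ nonpure, *good* if its sign is $\theta(p)\theta(q)$. Concatenations and reversals of good walks are good. The following are good:

* all edges of $G(P)$: by Lemma 4 both ends are in one blob, so $\varphi$ cancels, and $\theta_0$ satisfies $G(P)$;
* all walks fixed in Step 5: both ends are in one blob, and the sign is $\varepsilon=\theta_0(a)\theta_0(w_a)$;
* all walks $\omega$ used for gadget edges: the sign of the gadget edge is $\varphi\varphi$ of its ends, so $\mathrm{sgn}(\omega)=\theta_0(p)\theta_0(q)\cdot\varphi(\text{blob of }p)\varphi(\text{blob of }q)$.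

**Step 10 (every edge of $G_1$ is good).** We know that particular walks are good; now we spread this to all edges with an element of $P$ in their pair. Edges of $G(P)$ are good. Fix $s$. Since $G(P+s)$ is balanced, all its closed walks are positive. So an edge of $G(P+s)$ is good as soon as its ends are joined by a concatenation of good walks inside $G(P+s)$.

Consider the edge $(s,g)=(x,y)$. Let $\{g\}=X_0\subsetneq X_1\subsetneq\dots\subsetneq P$ be all modules containing $g$; $X_{j+1}$ is the parent of $X_j$. Let $i_L$ be minimal such that $s$ is not outside $X_{i_L}$ in $L$, and $i_R$ similarly in $R$; they exist since $s$ is not outside $P$.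

*The blob of $x$.* If $s$ is top of $X_{i_L}$ in $L$, then $g\in X_{i_L}=A_s$, so $x=a_s\in\tau(X_{i_L})$. Suppose $s$ is inside $X_{i_L}$ in $L$, and let $W$ be the set of $P$-elements below $x$. Then $g\in W$, and $A_s\subseteq W$ because $x$ is an ancestor of $s$ with a $P$-element below it. Also $W\subseteq X_{i_L}$: if $g\in A_s$ then $x=a_s$ and $W=A_s$; otherwise $x=\mathrm{lca}_L(h,g)$ for $h\in A_s$, where $h,g\in X_{i_L}$, and $X_{i_L}$ is a clade. The smallest module containing $W$ contains $g$, so it is some $X_j$; it contains $A_s$, so $j\ge i_L$; and it is contained in $X_{i_L}$. So it is $X_{i_L}$. If $x$ is a $P$-vertex, then $x\in C^0_{X_{i_L}}$. If $x=a_s$, then $W=A_s\subsetneq X_{i_L}$ is not a module, and $x$ is a non-module attach vertex of class $X_{i_L}$. In both cases $x\in C_{X_{i_L}}$. In the same way, $y=b_s\in\tau(X_{i_R})$ if $s$ is top of $X_{i_R}$ in $R$, and $y\in C_{X_{i_R}}$ if $s$ is inside it.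

*Moving inside a blob.* Let $|X|\ge2$. Any two vertices of $C_X$, each of which is a $P$-vertex or one of $a_s,b_s$, are joined by a concatenation of good walks in $G(P+s)$: go from an attach vertex to $C_X^0$ by the walk of Step 5 for this $s$, and move inside $C_X^0$ by Lemma 4. All vertices met below are of this kind.

*Joining $x$ to $y$.* By symmetry let $i_L\le i_R=t$.

First let $i_L=t$. If $s$ is inside $X_t$ in both trees, then $x,y\in C_{X_t}$, and we move inside $C_{X_t}$. If $s$ is top in one tree and inside in the other, use (T3) or its mirror form, and move inside $C_{X_t}$. If $s$ is top in both, then $x=a_s$, $y=b_s$, and (T4) joins them.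

Now let $i_L<t$. For $i_L\le j<t$ the element $s$ is outside $X_j$ in $R$. In $L$ it is inside $X_j$ for $j>i_L$, by (a), and inside or top for $j=i_L$. So (T1) joins $x_{X_j}\in C_{X_j}$ to $y_{X_j}^{\uparrow}\in C_{X_{j+1}}$ for $i_L<j<t$, and (T1) or (T2) joins the blob of $x$ to $C_{X_{i_L+1}}$. Moving inside the blobs between consecutive ties, we join $x$ to a $P$-vertex of $C_{X_t}$. Finally, either $y\in C_{X_t}$, and we move inside; or $y=b_s\in\tau(X_t)$, and since $s$ is inside $X_t$ in $L$, the mirror form of (T3) joins $y$ to $C_{X_t}$.

All these walks are good and lie in $G(P+s)$. So the edge $(s,g)$ is good. $\square$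

**Step 11 (every edge of an extra pair with nonpure ends is good).** This disposes of the remaining edges between nonpure vertices. If (7a) holds, the edge closes up with a walk of length at most $3$ in $G_1$ to a closed walk of length at most $4$ in $G'$, which is positive by $(*)$. The edges of the walk in $G_1$ are good by Step 10, so the edge is good. If (7a) fails, then the whole walk $\omega$ used in the gadget graph is good by Step 9. Its part after the edge $uv$, if any, lies in $G_1$ and is good by Step 10. So the edge is good. $\square$

## Bypassing pure vertices

We have not assigned $\theta$ to pure vertices, and we need not do so: we show that a negative cycle can be rerouted around them. If an edge of $G'$ is incident with a pure vertex, both elements of its pair are below that vertex, so the pair is an extra pair. Each pure vertex is an lca of two elements of $S$. So each tree has at most $|S|-1$ pure vertices if $S\ne\emptyset$ (and none if $S=\emptyset$), and for $S\ne\emptyset$ there are at most $2|S|-2$ in total.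

**Step 12 (detours).** This step replaces a passage through pure vertices by a walk in $G_1$ of bounded length.

*Claim: let $p_0,p_1,\dots,p_r$ with $r\ge2$ be the vertices of a walk in $G'$ along the edges of extra pairs $\pi_1,\dots,\pi_r$, with $p_0,p_r$ nonpure and $p_1,\dots,p_{r-1}$ pure. Then $p_0$ and $p_r$ are joined in $G_1$ by a walk of length at most $2|S|+1$.*

*Proof.* Let $\Pi=\bigcup_i\pi_i$. For $1\le i\le r-1$ all elements of $\pi_i\cup\pi_{i+1}$ are below $p_i$, and no element of $P$ is. So in the tree containing $p_i$, all $t\in\pi_i\cup\pi_{i+1}$ have the same lca with any given $h\in P$. Thus for fixed $h\in P$ the edges $(t,h)$, $t\in\pi_i\cup\pi_{i+1}$, share a vertex. Since $r\ge2$ and the consecutive sets $\pi_i\cup\pi_{i+1}$ and $\pi_{i+1}\cup\pi_{i+2}$ overlap, the edges $(t,h)$, $t\in\Pi$, form a connected graph $F_h\subseteq G_1$ with at most $|S|$ edges.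

Choose $g\in P$ below $p_0$ and $g'\in P$ below $p_r$. Some element $t$ of $\pi_1$ is below the child of $p_0$ not above $g$, so $p_0$ is an end of $(t,g)$ and $p_0\in V(F_g)$. Similarly $p_r\in V(F_{g'})$. If $g=g'$, a path in $F_g$ has length at most $|S|$ and we are done. Let $g\ne g'$. If for some $t\in\Pi$ the edges $(t,g)$ and $(t,g')$ lie in one component of $G(T[\{t,g,g'\}])$, then $F_g\cup F_{g'}\cup\{(g,g')\}$ has a component containing $p_0$ and $p_r$. It has at most $2|S|+1$ edges, so a path in it is as required.

Suppose this never happens. By Fact 2, for every $t\in\Pi$ the triple $t,g,g'$ has the same cherry in both trees, since otherwise the three edges form a path; and the cherry is not $gg'$, since otherwise $(t,g),(t,g')$ are parallel. So the cherry is $tg$ in both trees (we say $t$ has type $g$) or $tg'$ in both trees (type $g'$). For $t,t'\in\pi_i\cup\pi_{i+1}$ the types agree: in the tree containing $p_i$ both $t,t'$ are below $p_i$ while $g,g'$ are not, so the triples $t,g,g'$ and $t',g,g'$ have corresponding cherries there. By the overlaps, all $t\in\Pi$ have the same type. Reversing the walk interchanges $g$ and $g'$, so we may assume that all have type $g$.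

Work in the tree containing $p_r$. Let $\pi_r=\{s,s'\}$, labeled so that $g'$ is below the same child of $p_r$ as $s'$. Then $\mathrm{lca}(s,g')=p_r$. As $s$ has type $g$, $\mathrm{lca}(s,g)$ is strictly below $p_r$; so $g$ is below the child of $p_r$ above $s$. Hence $\mathrm{lca}(s',g)=p_r$, which is strictly above $\mathrm{lca}(s',g')$. So the cherry of $s',g,g'$ in this tree is $s'g'$, contradicting type $g$ of $s'$. $\square$

**Step 13 (end of the proof of Lemma 3).** Suppose $G'$ is unbalanced, and take a negative simple cycle. Every edge of $G'$ with nonpure ends is good, by Steps 10 and 11, and a closed walk consisting of good edges is positive. So the cycle contains a pure vertex, and $S\ne\emptyset$. If it has at most one nonpure vertex, its length is at most $(2|S|-2)+1=2|S|-1\le4k\le N$, contradicting $(*)$. Otherwise cut the cycle at its nonpure vertices. A segment with nonempty pure interior has length $r$ with $2\le r\le2|S|-1$, and all its edges belong to extra pairs. Replace each such segment by the walk from Step 12. Segment and replacement together form a closed walk in $G'$ of length at most $(2|S|-1)+(2|S|+1)=4|S|\le8k\le N$. By $(*)$ it is positive, so the replacement keeps the sign. The result is a negative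 closed walk all of whose edges have nonpure ends, which is impossible. So $G'$ is balanced under $(*)$, and Lemma 3 is proved. With it, Theorem 1 is proved, and the answer to (i) is yes for every $k\ge0$. $\blacksquare$

## A chain of links carrying one bit

From here on, "above" and "below" mean vertical position in the drawing. For a tanglegram $T$ let $\kappa(T)$ be the minimum, over all layouts, of the maximum number of pairwise crossing edges, where a single edge counts as $1$. The class in (ii) is $\{\kappa\le k-1\}$. Restricting layouts shows that $\kappa$ is monotone under induced subtanglegrams. For example $\kappa(J)=2$, and $\kappa(J^{(n)})=2$ for all $n\geq 1$ by the layout described at the beginning.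

The branching argument cannot be copied. For $k=3$ the class contains every $J^{(n)}$, and every layout of $J^{(n)}$ has at least $n$ crossing pairs. So there is no bound on the number of crossings that one may have to accept, hence none on the depth of the search tree.

To disprove a finite characterization we build large tanglegrams outside the class that fall into the class as soon as one of many special edges is deleted. The idea is to transport one bit along a chain. Let two edges $h^1,h^2$ form a *link*, and let a bundle containing $k-2$ pairwise crossing edges cross both of them. Without $k$ pairwise crossing edges, $h^1$ and $h^2$ cannot cross, so their order is the same on both sides. We chain links by letting neighboring links share a subtree whose two children can be swapped. The two ends of the chain will be fixed in contradictory ways. Deleting any one edge of any one link breaks the chain. The bundles need $k-2\ge1$; this is where $k\ge3$ is used.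

We first need the bundles.

**Lemma 5.** For every $w\ge1$ there is a tanglegram $K_w$ with $\kappa(K_w)=w$.

*Proof.* We have $\kappa=1$ for a single edge. Deleting an edge lowers $\kappa$ by at most $1$, since any layout of the smaller tanglegram extends to a layout of the larger one. So it suffices that $\kappa$ is unbounded: deleting edges one at a time from a tanglegram with large $\kappa$, down to a single edge, attains every smaller value. Given a tanglegram $K$, replace every edge of $J$ by a copy of $K$: its left leaf by the left tree of $K$ and its right leaf by the right tree. In any layout of the result, each copy occupies an interval on both lines, so the copies induce a layout of $J$. Since $J$ is not planar, two edges of $J$ cross in it; so all edges of one copy cross all edges of another. Each copy contains $\kappa(K)$ pairwise crossing edges. Hence the new tanglegram has $\kappa\ge2\kappa(K)$. Iterating, $\kappa$ is unbounded. $\square$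

**Definition (the tanglegram $T_m$).** Fix $k\ge3$ and $m\ge2$. The matching edges of $T_m$ are the following.

* *Blocks*: $A,B$ are copies of $K_{k-1}$, and $W_1,\dots,W_m,W_1',\dots,W_m'$ are copies of $K_{k-2}$. The left tree of each block is a subtree of $L$, its right tree a subtree of $R$.
* *Thin edges*: $h_i^1,h_i^2$, forming the link $H_i$, and $h_i'^1,h_i'^2$, forming the link $H_i'$, for $1\le i\le m$.

On the right, for $1\le i\le m$, there is a subtree $y_i$ with two children; its child $j$ is a cherry with the right leaves of $h_i^j$ and $h_i'^j$ ($j=1,2$). On the left, for $2\le i\le m$, there is a subtree $x_i$ with two children; its child $j$ is a cherry with the left leaves of $h_i^j$ and $h_{i-1}'^j$ ($j=1,2$). The left leaves of $h_1^1,h_1^2,h_m'^1,h_m'^2$ are single parts. Let $c_1,\dots,c_p$ be the left parts in the order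
$$h_1^1,\ h_1^2,\ W_1,\ W_1',\ x_2,\ W_2,\ W_2',\ x_3,\ \dots,\ x_m,\ W_m,\ W_m',\ h_m'^2,\ h_m'^1,$$
and let $d_1,\dots,d_q$ be the right parts in the order
$$W_1,\ y_1,\ W_1',\ W_2,\ y_2,\ W_2',\ \dots,\ W_m,\ y_m,\ W_m'.$$
Put
$$L=(A,(c_1,(c_2,(\dots(c_p,B))))),\qquad R=((((A,d_1),d_2),\dots,d_q),B).$$

Note the order $h_m'^2,h_m'^1$ at the end of the left list, opposite to $h_1^1,h_1^2$ at its beginning. For $k=3$ we may take $K_1$ to be a single edge and $K_2=J$; then $T_m$ has $4+4+2m+4m=6m+8$ edges. For $m=2$ its left parts are $A$; $h_1^1,h_1^2,W_1,W_1',x_2,W_2,W_2',h_2'^2,h_2'^1$; $B$, its right parts are $A$; $W_1,y_1,W_1',W_2,y_2,W_2'$; $B$, and $x_2=((h_2^1,h_1'^1),(h_2^2,h_1'^2))$.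

**Claim 6.** $\kappa(T_m)\ge k$.

*Proof.* Suppose a layout has no $k$ pairwise crossing edges.

**Step A (the order of the parts is forced).** This step shows that $A$ and $B$ act as clamps. The edges of $A$ contain $k-1$ pairwise crossing ones. Since $A$ occupies an interval on both lines, an edge outside $A$ crosses all or none of the edges of $A$; so it crosses none. The same holds for $B$. The left tree of $A$ is a child of the root of $L$, so, reflecting the drawing if necessary, $A$ is above everything else on the left. As no outside edge crosses $A$, it is above everything else on the right. So at the root of $R$ the subtree containing $A$ is above $B$, and at the vertex of $R$ with child $d_l$ this child is the lower one. Hence the right order of the parts is $A,d_1,\dots,d_q,B$. Every edge outside $A\cup B$ is above $B$ on the right, hence also on the left, as it does not cross $B$. So at the vertex of $L$ with child $c_j$, whose other child contains $B$ (or is $B$), the child $c_j$ is the upper one. The left order is $A,c_1,\dots,c_p,B$.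

**Step B (the two edges of a link do not cross).** This step uses the bundles. On the left the ends of $H_i$ are above $W_i$: they are in $x_i$, or for $i=1$ they are the first two parts. On the right they are in $y_i$, below $W_i$. So every edge of $W_i$ crosses both $h_i^1$ and $h_i^2$. As $W_i$ contains $k-2$ pairwise crossing edges, $h_i^1,h_i^2$ do not cross. On the left the ends of $H_i'$ are below $W_i'$: they are in $x_{i+1}$, or for $i=m$ they are the last two parts. On the right they are in $y_i$, above $W_i'$. So, in the same way, $h_i'^1,h_i'^2$ do not cross.

**Step C (the bit travels and meets a contradiction).** Call $x_i$ or $y_i$ *straight* if its child $1$ is above its child $2$. On the left $h_1^1$ is above $h_1^2$, and they do not cross, so $y_1$ is straight. Let $y_i$ be straight and $i<m$. As $h_i'^1,h_i'^2$ do not cross, $x_{i+1}$ is straight; as $h_{i+1}^1,h_{i+1}^2$ do not cross, $y_{i+1}$ is straight. So $y_m$ is straight, and $h_m'^1$ is above $h_m'^2$ on the right. On the left it is below. So these two edges cross, contradicting Step B. $\square$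

**Claim 7.** If one thin edge is deleted from $T_m$, the resulting tanglegram has $\kappa\le k-1$.

*Proof.*

**Step D (the layout).** We draw all of $T_m$ first and then delete the edge. Order the links as $H_1,H_1',H_2,H_2',\dots,H_m,H_m'$; consecutive ones share the subtrees $y_1,x_2,y_2,\dots,x_m,y_m$, in this order. Let the deleted edge be in the link $\Lambda$. Use the order of parts $A,c_1,\dots,c_p,B$ on the left and $A,d_1,\dots,d_q,B$ on the right. Lay out each block so that the maximum number of its pairwise crossing edges is the $\kappa$ of the block. Make the subtrees $x_i,y_i$ preceding $\Lambda$ straight, make those following $\Lambda$ reversed (child $2$ above child $1$), and order the cherries arbitrarily. Then in each link other than $\Lambda$ the two edges do not cross. Indeed, for a link before $\Lambda$, edge $1$ is above edge $2$ on both sides, including the left end of $H_1$; for a link after $\Lambda$, edge $2$ is above edge $1$ on both sides, including the left end of $H_m'$. Now delete the edge and restrict the layout; in $\Lambda$ only one edge is left.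

**Step E (which classes cross).** To compare classes of edges, assign them (left, right) positions, increasing from top to bottom:
$$H_i:(i,i),\qquad H_i':(i+1,i),\qquad W_i:(i+\tfrac14,\,i-\tfrac14),\qquad W_i':(i+\tfrac34,\,i+\tfrac14).$$
These agree with the orders of the parts: on the left $x_i$ has position $i$, the first two single leaves have position $1$ and the last two have position $m+1$; on the right $y_i$ has position $i$. Edges from two classes with different left and different right positions $(l,r),(l',r')$ cross if and only if $(l-l')(r-r')<0$. Hence:

* $W_i$ and $H_j$: for $j\le i$ we have $j<i+\frac14$, so they cross if and only if $j>i-\frac14$, that is, $j=i$. For $j>i$ they do not cross.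
* $W_i$ and $H_j'$: for $j\le i-1$, $j+1<i+\frac14$ and $j<i-\frac14$; for $j\ge i$, $j+1>i+\frac14$ and $j>i-\frac14$. They never cross.
* $W_i'$ and $H_j$: for $j\le i$, $j<i+\frac34$ and $j<i+\frac14$; for $j>i$ both inequalities are reversed. They never cross.
* $W_i'$ and $H_j'$: for $j<i$, $j+1<i+\frac34$ and $j<i+\frac14$, so they do not cross; for $j\ge i$, $j+1>i+\frac34$, so they cross if and only if $j<i+\frac14$, that is, $j=i$.
* $W_i$ and $W_j$, and $W_i'$ and $W_j'$, for $i\ne j$: never.
* $W_i$ and $W_j'$: for $j\le i-1$, $j+\frac34<i+\frac14$ and $j+\frac14<i-\frac14$; for $j\ge i$ both are larger. They never cross.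
* $H_i$ and $H_j$, and $H_i'$ and $H_j'$, for $i\ne j$: never.

Edges of $A$ and of $B$ cross only edges of their own block, as these blocks are first, resp. last, on both sides.

**Step F (counting).** We bound a set $Z$ of pairwise crossing edges. If $Z$ contains an edge of $A$ or of $B$, it lies in that block and $|Z|\le k-1$. If $Z$ contains an edge of $W_i$, then by Step E it lies in $W_i\cup H_i$, and it has at most one edge in $H_i$, since the edges in $H_i$ do not cross each other; so $|Z|\le(k-2)+1$. The same holds for $W_i'$ and $H_i'$. Finally let all edges of $Z$ be thin. By Steps D and E two thin edges can cross only if one is in some $H_i$ and the other in some $H_j'$. So the crossing graph of the thin edges is bipartite, and $|Z|\le2\le k-1$. $\square$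

**Proof of Theorem 2.** It remains to turn the two claims into unbounded obstructions. Suppose a finite $\mathcal F$ characterizes $\{\kappa\le k-1\}$. By Claim 6 each $T_m$ contains some $F_m\in\mathcal F$, say $F_m=T_m[E_m]$. As $F_m$ contains itself, it is not in the class, so $\kappa(F_m)\ge k$. If $E_m$ missed a thin edge, $F_m$ would be an induced subtanglegram of $T_m$ minus that edge, and Claim 7 with monotonicity would give $\kappa(F_m)\le k-1$. So $E_m$ contains all $4m$ thin edges, and $|F_m|\ge4m$. This is unbounded as $m\to\infty$, contradicting the finiteness of $\mathcal F$.

Since the class is closed under induced subtanglegrams, it is characterized by the set of all its minimal excluded tanglegrams: a tanglegram outside the class contains a smallest induced subtanglegram outside the class, and a tanglegram in the class contains none. So this set is infinite. $\blacksquare$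

Hence in (ii) a finite characterization exists for $k=2$, by the theorem of Czabarka, Székely and Wagner, and for no $k\ge3$.
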